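\title{Schur functions expand positively in affine Grothendieck polynomials}

\begin{abstract}
Let $\mathcal I^k$ be the ideal of symmetric functions spanned by the monomial symmetric functions $m_\lambda$ with $\lambda_1>k$. We prove that for every $k$-bounded partition $\lambda$ the Schur function $s_\lambda$ is, modulo $\mathcal I^k$, a non-negative integer combination of the affine Grothendieck polynomials $G^{(k)}_\mu$. This was posed as a conjecture by Morse. We compute each coefficient by $0$-Hecke operators, read the result as an Euler characteristic on a Bott--Samelson variety of lattice chains, and rewrite it as $\chi(W,\omega_W\otimes B)$ for a smooth projective variety $W$ and a line bundle $B$. Kawamata--Viehweg vanishing then identifies the coefficient with $h^0(W,\omega_W\otimes B)$. A variant of the argument gives the same positivity for all $\lambda$ with $\lambda_1\le k+1$.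
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem and the results}

Fix a positive integer $k$ and put $n=k+1$. A partition $\lambda$ is \emph{$k$-bounded} if $\lambda_1\le k$, and $\mathcal P^k$ is the set of $k$-bounded partitions. Let $\Lambda$ be the ring of symmetric functions over $\mathbb Z$ in $x_1,x_2,\dots$, with the monomial, Schur, complete and elementary symmetric functions $m_\lambda$, $s_\lambda$, $h_r$, $e_r$. Let $\mathcal I^k$ be the ideal of $\Lambda$ spanned by the $m_\lambda$ with $\lambda_1>k$. Reduction modulo $\mathcal I^k$ deletes every monomial in which some exponent exceeds $k$. The sums below may be infinite, so congruences modulo $\mathcal I^k$ are understood in the degree-completion of $\Lambda/\mathcal I^k$, which we identify with the group of formal series $\sum_{\lambda\in\mathcal P^k}c_\lambda m_\lambda$.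

The affine symmetric group $\widetilde{\mathfrak S}_n$ is the Coxeter group with generators $s_i$, $i\in\mathbb Z/n$, and relations $s_i^2=1$, $s_is_j=s_js_i$ for $i-j\not\equiv\pm1$, and, if $n\ge3$, $s_is_{i+1}s_i=s_{i+1}s_is_{i+1}$. Its length function is $\ell$. The \emph{Demazure product} (or $0$-Hecke product) is the associative product $*$ on $\widetilde{\mathfrak S}_n$ with $u*v=uv$ if $\ell(uv)=\ell(u)+\ell(v)$ and $s_i*s_i=s_i$. An element is \emph{cyclically decreasing} if it has a reduced word $s_{i_1}\cdots s_{i_p}$ with distinct indices such that, whenever both $j$ and $j+1$ occur, $j+1$ occurs before $j$. Not all $n$ indices can occur, and any two admissible orderings of a set of indices differ by commutations. So cyclically decreasing elements correspond to proper subsets $I\subsetneq\mathbb Z/n$, and they have length $|I|\le k$. Lam's affine stable Grothendieck polynomial of $w\in\widetilde{\mathfrak S}_n$ is the symmetric power series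
\[
G_w=\sum(-1)^{\ell(w)+\sum_i\ell(w^i)}\,x_1^{\ell(w^1)}x_2^{\ell(w^2)}\cdots,
\]
where the sum runs over all sequences $(w^1,w^2,\dots)$ of cyclically decreasing elements, all but finitely many equal to $1$, with $w^1*w^2*\cdots=w$. No exponent in $G_w$ exceeds $k$, and every monomial has degree at least $\ell(w)$.

Let $\mathfrak S_n=\langle s_1,\dots,s_k\rangle$. An element $w$ is \emph{affine Grassmannian} if it has minimal length in its coset $w\mathfrak S_n$; equivalently, $\ell(ws_i)>\ell(w)$ for all $i\ne0$. These elements are labeled by $k$-bounded partitions as follows. An \emph{$n$-core} is a partition with no cell of hook length $n$. For $\lambda\in\mathcal P^k$ let $\kappa(\lambda)$ be the $n$-core whose $i$-th row contains exactly $\lambda_i$ cells of hook length at most $k$. Give the cell in row $a$ and column $b$ the residue $b-a\bmod n$, and let $s_i$ act on $n$-cores by adding all addable cells of residue $i$. Let $w_\lambda$ be the affine Grassmannian element with $w_\lambda\cdot\emptyset=\kappa(\lambda)$. Then $\ell(w_\lambda)=|\lambda|$, and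 the $w_\lambda$, $\lambda\in\mathcal P^k$, are exactly the affine Grassmannian elements \cite{LM}. For example, if $k=2$ and $\lambda=(1,1,1)$, then $\kappa(\lambda)=(2,1,1)$, with hook lengths $4,1$ in the first row and $2$, $1$ below; it is reached by $\emptyset\to(1)\to(1,1)\to(2,1,1)$, so $w_\lambda=s_1s_2s_0$.

The \emph{affine Grothendieck polynomial} of $\lambda\in\mathcal P^k$ is $G^{(k)}_\lambda=G_{w_\lambda}$. Its lowest-degree component, of degree $|\lambda|$, is the dual $k$-Schur function of $\lambda$. The images of the $G^{(k)}_\mu$, $\mu\in\mathcal P^k$, form a basis of the completion of $\Lambda/\mathcal I^k$; we use this as part of the setting. Hence for every partition $\lambda$ there are unique coefficients $d^k_{\lambda\mu}$ with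
\begin{equation}\label{eq:expansion}
s_\lambda\equiv\sum_{\mu\in\mathcal P^k,\ |\mu|\ge|\lambda|}d^k_{\lambda\mu}\,G^{(k)}_\mu\pmod{\mathcal I^k}.
\end{equation}
The problem, posed as a conjecture in \cite{Morse}, is whether the $d^k_{\lambda\mu}$ are non-negative integers whenever $\lambda$ is $k$-bounded. They are.

\begin{theorem}\label{thm:main}
For all $\lambda,\mu\in\mathcal P^k$, the coefficient $d^k_{\lambda\mu}$ is a non-negative integer.
\end{theorem}

\begin{theorem}\label{thm:ext}
Let $\lambda$ be any partition with $\lambda_1\le k+1$. Then all coefficients $d^k_{\lambda\mu}$, $\mu\in\mathcal P^k$, in \eqref{eq:expansion} are non-negative integers.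
\end{theorem}

The proof of Theorem~\ref{thm:main} expresses $d^k_{\lambda\mu}$ as the dimension of the space of sections of one line bundle on a smooth projective variety; see \eqref{eq:h0}. The proof of Theorem~\ref{thm:ext} expresses it as a sum of $(k+1)!$ such dimensions, see \eqref{eq:h0ext}, and needs more input on singularities of Schubert varieties. For this reason we prove the two theorems separately.

\subsection{Signs, and the case \texorpdfstring{$k=1$}{k=1}}

The monomials of degree $p$ in $G_w$ all carry the sign $(-1)^{p-\ell(w)}$. In degree $|\lambda|$, the expansion \eqref{eq:expansion} writes $s_\lambda$ modulo $\mathcal I^k$ in dual $k$-Schur functions, so Theorem~\ref{thm:main} contains the positivity of that expansion. The terms with $|\mu|>|\lambda|$ cancel the tails of the terms already used. In degree $|\lambda|+1$ the tails of the $G^{(k)}_\mu$ with $|\mu|=|\lambda|$ have negative monomial coefficients, which suggests positive corrections. From degree $|\lambda|+2$ on, tails of both signs compete, and the outcome is not formal. For $k=1$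 it can be computed.

\begin{example}\label{ex:k1}
Let $k=1$. The group $\widetilde{\mathfrak S}_2$ is infinite dihedral, the cyclically decreasing elements are $1,s_0,s_1$, and $w_{(1^d)}=\cdots s_1s_0$ is the alternating word of length $d$ ending in $s_0$, the only affine Grassmannian element of that length. The Demazure product of a word in $s_0,s_1$ collapses each run of equal letters to one letter. A word of length $p$ therefore has Demazure product $w_{(1^d)}$ if and only if it has $d$ runs and ends in $s_0$, and there are $\binom{p-1}{d-1}$ such words for $d\geq 1$. Thus $G^{(1)}_{(1^d)}=\sum_{p\ge d}(-1)^{p-d}\binom{p-1}{d-1}e_p$. The linear map $e_p\mapsto z^p$ sends this series to $g^d$ with $g=z/(1+z)$. Since $z=g/(1-g)$, we can invert: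
\[
e_p=\sum_{d\ge p}\binom{d-1}{p-1}G^{(1)}_{(1^d)}\qquad(p\ge1).
\]
Modulo $\mathcal I^1$ only squarefree monomials survive, so $s_\lambda\equiv f^\lambda e_{|\lambda|}$, where $f^\lambda$ is the number of standard tableaux of shape $\lambda$. Hence $d^1_{\lambda,(1^d)}=f^\lambda\binom{d-1}{|\lambda|-1}\ge0$ for $\lambda\ne\emptyset$.
\end{example}

The alternating series $g=z-z^2+\cdots$ has the positive inverse $z=g+g^2+\cdots$, and the conjecture predicts the same behavior for all $k$.

\subsection{Outline and conventions}

Section~\ref{sec:algebra} gives the formula $d^k_{\lambda\mu}=\operatorname{ev}T_{w_\mu}s_\lambda$ in terms of Demazure-type operators $T_i$. Each $T_i$ is a push-forward along a $\mathbb P^1$-bundle, so in Section~\ref{sec:BS} the coefficient becomes an Euler characteristic on an iterated $\mathbb P^1$-bundle $BS$. The class that appears there is virtual, and Euler characteristics of virtual classes have no sign. Section~\ref{sec:cycle} replaces it by a line bundle $\omega_W\otimes B$ on a smooth variety $W$, first in a small case and then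 in general. Sections~\ref{sec:vanishing} and~\ref{sec:ext} prove the vanishing of higher cohomology needed for Theorems~\ref{thm:main} and~\ref{thm:ext}.

Varieties are reduced, separated, of finite type over $\mathbb C$, and not necessarily irreducible. Line bundles and divisor classes are written additively when convenient. For a smooth projective variety $X$, the group $K^0(X)$ of vector bundles equals the Grothendieck group of coherent sheaves. A morphism $\pi$ of such varieties gives $\pi_*[\mathcal F]=\sum_i(-1)^i[R^i\pi_*\mathcal F]$, the projection formula $\pi_*(\pi^*\alpha\cdot\beta)=\alpha\cdot\pi_*\beta$ holds, and $\chi(X,-)$ is the push-forward to a point. If $E$ is a vector bundle of rank $s$ and $\varphi(\xi_1,\dots,\xi_s)$ is a symmetric Laurent polynomial over $\mathbb Z$, then \emph{$\varphi$ of the roots of $E$} is the class obtained by substituting $e_j(\xi)\mapsto[\bigwedge^jE]$ and $e_s(\xi)^{-1}\mapsto[\det E^\vee]$. For an exact sequence $0\to E'\to E\to E''\to0$ one has $[\bigwedge^jE]=\sum_{a+b=j}[\bigwedge^aE'][\bigwedge^bE'']$, so the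 roots of $E$ may be taken to be those of $E'$ together with those of $E''$.

\section{A 0-Hecke formula for the coefficients}\label{sec:algebra}

Suppose that operators $T_i$, $i\in\mathbb Z/n$, satisfy the braid relations and $T_i^2=-T_i$. Then $T_w=T_{i_1}\cdots T_{i_m}$ is independent of the reduced word $w=s_{i_1}\cdots s_{i_m}$. The operators $-T_i$ are idempotent, so they represent the Demazure product, and $T_uT_v=(-1)^{\ell(u)+\ell(v)-\ell(u*v)}T_{u*v}$. For $I\subsetneq\mathbb Z/n$ write $T_I$ for $T_w$ with $w$ the cyclically decreasing element with letters $I$, and put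
\[
\theta_r=\sum_{|I|=r}T_I,\qquad\Theta(x)=\sum_{r=0}^kx^r\theta_r .
\]
The definition of $G_w$ says exactly that
\begin{equation}\label{eq:cauchy}
\Theta(x_1)\cdots\Theta(x_N)=\sum_wG_w(x_1,\dots,x_N)\,T_w .
\end{equation}
To expand $f\in\Lambda$ in the $G_w$ we therefore look for a module containing $\Lambda$ on which $\Theta(x)$ acts by adding the variable $x$ to $f$. Applying \eqref{eq:cauchy} to $f$ and taking the constant term then gives $f(x_1,\dots,x_N)$ on the left and the desired expansion on the right.

\subsection{The module}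

A ring homomorphism out of $\Lambda=\mathbb Z[h_1,h_2,\dots]$ is determined by the image of $H(u)=\sum_rh_ru^r$, which can be any series with constant term $1$. We write $f=f[X]$, and for elements $y,y'$ of a commutative coefficient ring we let $f[X+y-y']$ be the image of $f$ under $H(u)\mapsto H(u)(1-uy')/(1-uy)$; longer sums are treated in the same way. Thus $f[X+y]=f(y,x_1,x_2,\dots)$. Define $f_p\in\Lambda$ by $f[X+y]=\sum_pf_p\,y^p$.

Let $\mathcal M=\mathbb Z[a_i^{\pm1}:i\in\mathbb Z/n]\otimes\Lambda$ and $y_i=1-a_i$. Let $s_i$ act on $\mathcal M$ by the ring endomorphism that swaps $a_i$ and $a_{i+1}$, fixes the other $a_j$, fixes $\Lambda$ if $i\ne0$, and satisfies $s_0f[X]=f[X-y_0+y_1]$. (In Section~\ref{sec:BS}, $a_i$ will be the line bundle $S^{(i)}/S^{(i-1)}$ of a lattice chain, and $X$ will consist of the classes $1-\xi$ for the roots $\xi$ of $S^{(0)}$. Changing $S^{(0)}$ replaces the root $a_0$ by $a_1$.) The relations of $\widetilde{\mathfrak S}_n$ hold on the $a_j$, which are permuted, so it suffices to check them on $X$, and only those involving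 $s_0$. We have $s_0^2X=(X-y_0+y_1)-y_1+y_0=X$. For $j\ne0,\pm1$, $s_j$ fixes $X,y_0,y_1$, so it commutes with $s_0$. For $n\ge3$,
\begin{align*}
s_0s_1s_0X&=s_0(X-y_0+y_2)=X-y_0+y_2=s_1s_0s_1X,\\
s_0s_{-1}s_0X&=s_0(X-y_{-1}+y_1)=X-y_{-1}+y_1=s_{-1}s_0s_{-1}X .
\end{align*}
So $\widetilde{\mathfrak S}_n$ acts on $\mathcal M$ by ring automorphisms.

Put $X'=X-y_0$; then $s_0X'=X'$. Let $\mathcal R_i\subset\mathcal M$ be the subring generated by the $a_j^{\pm1}$ with $j\ne i,i+1$, by $(a_ia_{i+1})^{\pm1}$, and by all $f[X]$ if $i\ne0$, respectively all $f[X']$ if $i=0$. It is fixed by $s_i$. Moreover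
\begin{equation}\label{eq:span}
\mathcal M=\sum_{p\in\mathbb Z}\mathcal R_i\,a_i^p ,
\end{equation}
because $a_{i+1}=(a_ia_{i+1})a_i^{-1}$ and, for $i=0$, $f[X]=\sum_pf_p[X'](1-a_0)^p$. Define
\[
T_i(h)=\frac{a_i}{a_{i+1}-a_i}\,(h-s_ih).
\]

\begin{lemma}\label{lem:hecke}
The $T_i$ map $\mathcal M$ to itself, satisfy $T_i^2=-T_i$, and satisfy the braid relations of $\widetilde{\mathfrak S}_n$.
\end{lemma}

\begin{proof}
The operator $T_i$ is linear over $s_i$-invariants and kills them. Since $T_ia_i^p=a_i(a_i^p-a_{i+1}^p)/(a_{i+1}-a_i)$ is a Laurent polynomial, \eqref{eq:span} shows $T_i\mathcal M\subset\mathcal M$. Also $T_ih=a_ig$ with $g=(h-s_ih)/(a_{i+1}-a_i)$ invariant under $s_i$, and $T_ia_i=-a_i$; hence $T_i^2h=-T_ih$.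

If $i\neq j$ are not adjacent, then $s_i,s_j$ commute, $s_j$ fixes $a_i,a_{i+1}$ and $s_i$ fixes $a_j,a_{j+1}$, so $T_iT_j=T_jT_i$. Now let $n\ge3$ and consider $i,i+1$. Put $z_1=a_{i+2}$, $z_2=a_{i+1}$, $z_3=a_i$, which are distinct variables, and let $\partial_1=\frac{1-s_{i+1}}{z_1-z_2}$, $\partial_2=\frac{1-s_i}{z_2-z_3}$. These are elements of the skew group ring of $\mathfrak S_3=\langle s_i,s_{i+1}\rangle$ over $\mathbb Q(a)$, which acts on $\mathbb Q(a)\otimes\Lambda\supset\mathcal M$. In this ring the divided differences satisfy $\partial_j^2=0$, $\partial_1z_1=z_2\partial_1+1$, and $\partial_1\partial_2\partial_1=\partial_2\partial_1\partial_2=\prod_{a<b}(z_a-z_b)^{-1}\sum_w\operatorname{sgn}(w)w$. Let $\bar T_j=1+T_j$. From $\bar T_jh=(a_{j+1}h-a_js_jh)/(a_{j+1}-a_j)$ we get $\bar T_{i+1}=\partial_1z_1$ and $\bar T_i=\partial_2z_2$. As $z_1$ commutes with $\partial_2$ and $z_1z_2$ with $\partial_1$,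
\begin{align*}
\partial_1z_1\,\partial_2z_2\,\partial_1z_1&=\partial_1\partial_2\,(z_1z_2)\,\partial_1z_1=\partial_1\partial_2\partial_1\,z_1^2z_2,\\
\partial_2z_2\,\partial_1z_1\,\partial_2z_2&=\partial_2(\partial_1z_1-1)\partial_2\,z_1z_2=\partial_2\partial_1\partial_2\,z_1^2z_2 .
\end{align*}
So the $\bar T_j$ satisfy the braid relation. Since $\bar T_j^2=\bar T_j$, expanding $(\bar T_i-1)(\bar T_{i+1}-1)(\bar T_i-1)$ gives
\[
T_iT_{i+1}T_i=\bar T_i\bar T_{i+1}\bar T_i-\bar T_i\bar T_{i+1}-\bar T_{i+1}\bar T_i+\bar T_i+\bar T_{i+1}-1,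
\]
which is symmetric in $i$ and $i+1$.
\end{proof}

\subsection{Adding a variable}

Let $\varepsilon\colon\mathcal M\to\Lambda$ set all $a_i=1$, and let $\operatorname{ev}\colon\mathcal M\to\mathbb Z$ be $\varepsilon$ followed by taking the constant term. The operators $\Theta(x)$ do not preserve $\Lambda$, so to iterate them we need to know that they descend along $\varepsilon$. A single $T_i$ does not descend, since $\varepsilon T_i(a_i-1)=-1$, but the sums $\theta_r$ do.

\begin{lemma}\label{lem:descend}
For $r\le k$, all $j$ and all $h\in\mathcal M$ we have $\varepsilon\theta_r(a_jh)=\varepsilon\theta_r(h)$. Hence $\varepsilon\theta_r(h)$ depends only on $\varepsilon h$.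
\end{lemma}

\begin{proof}
Write $a_{i+1}h-a_is_ih=(a_{i+1}-a_i)h+a_i(h-s_ih)$ and $a_ih-a_{i+1}s_ih=(a_i-a_{i+1})h+a_{i+1}(h-s_ih)$. This gives the operator identities
\[
T_ia_{i+1}=a_iT_i+a_i,\qquad T_ia_i=a_{i+1}T_i-a_i ,
\]
and $T_i$ commutes with all other $a_j$. We move $a_j$ to the left through $T_I$; once a variable has reached the left end, $\varepsilon$ replaces it by $1$. Only $T_{j-1}$ and $T_j$ fail to commute with $a_j$. (For $r=1$, $T_{j-1}$ produces the extra term $+\varepsilon$ and $T_j$ the extra term $-\varepsilon$; the general case is the same cancellation.) Recall that in $T_I$ the letter $i+1$ stands to the left of $i$, and that deleting a letter $i$ from the word of $T_I$ gives the word of $T_{I\setminus\{i\}}$.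

\emph{Case $j-1\in I$.} The first letter that $a_j$ cannot pass is $T_{j-1}$, since $T_j$, if present, is to its left. There $T_{j-1}a_j=a_{j-1}(T_{j-1}+1)$, and $a_{j-1}$ commutes with all letters further left, since $T_{j-2}$, if present, is to the right. So $\varepsilon T_Ia_j=\varepsilon(T_I+T_{I\setminus\{j-1\}})$.

\emph{Case $j-1\notin I$, $j,\dots,j+l-1\in I$, $j+l\notin I$, $l\ge0$.} Apply $T_ia_i=a_{i+1}T_i-a_i$ for $i=j,\dots,j+l-1$ in turn. In the term $-a_i$ the letter $T_i$ has been removed, and $T_{i-1}$ is to the right or absent, so $a_i$ moves to the left end. At the last stage $a_{j+l}$ moves to the left end, as $T_{j+l}$ is absent. So $\varepsilon T_Ia_j=\varepsilon\big(T_I-\sum_{p=0}^{l-1}T_{I\setminus\{j+p\}}\big)$.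

Sum over $|I|=r$. The positive extra terms are the $T_{I'}$ with $|I'|=r-1$ and $j-1\notin I'$, each once; here $I=I'\cup\{j-1\}$ is proper because $r\le k$. A negative extra term $T_{I'}$ comes from a pair $(I,p)$ with $j-1\notin I$, $j,\dots,j+p\in I$ and $I'=I\setminus\{j+p\}$. Then again $|I'|=r-1$ and $j-1\notin I'$, and $p\ge0$ is the least integer with $j+p\notin I'$. Conversely, given such $I'$, define $p$ in this way and $I=I'\cup\{j+p\}$. Then $j+p\not\equiv j-1$, for otherwise $|I'|=n-1>r-1$; so $j-1\notin I$. Each $I'$ thus occurs exactly once with each sign, and the extra terms cancel. The last claim holds since the ideal $\ker\varepsilon$ is generated by the $a_j-1$.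
\end{proof}

\begin{lemma}\label{lem:add}
For $f\in\Lambda$ we have $\varepsilon\Theta(x)f=\sum_{r=0}^kx^rf_r$, the truncation of $f[X+x]$ to $x$-degree at most $k$.
\end{lemma}

\begin{proof}
We have $T_if=0$ for $i\ne0$. Decompose $I$ into maximal cyclic runs $\{i,i+1,\dots,i+l\}$. Letters of different runs commute, and the rightmost letter of a run is its first index $i$. So $T_If=0$ unless $I=\{0,1,\dots,r-1\}$, and then $T_I=T_{r-1}\cdots T_0$. Write $f=\sum_pf_p[X']y_0^p$. For $1\le i\le r-1\le n-2$, $s_i$ fixes $X$ and $a_0,\dots,a_{i-1}$, so the $f_p[X']$ are fixed by $s_0,\dots,s_{r-1}$. Since $y_i-y_{i+1}=a_{i+1}-a_i$,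
\[
T_i\frac1{1-uy_i}=\frac{a_iu}{(1-uy_i)(1-uy_{i+1})},\quad\text{so}\quad T_{r-1}\cdots T_0\frac1{1-uy_0}=\frac{u^r\,a_0\cdots a_{r-1}}{\prod_{i=0}^r(1-uy_i)} .
\]
Applying $\varepsilon$ gives $u^r$, that is, $\varepsilon T_{r-1}\cdots T_0\,y_0^p=\delta_{pr}$. As $\varepsilon f_p[X']=f_p$, we get $\varepsilon\theta_rf=f_r$.
\end{proof}

\begin{proposition}\label{prop:coeff}
For $f\in\Lambda$ and $\mu\in\mathcal P^k$ put $c_\mu(f)=\operatorname{ev}T_{w_\mu}f\in\mathbb Z$. Then $f\equiv\sum_{\mu\in\mathcal P^k}c_\mu(f)\,G^{(k)}_\mu$ modulo $\mathcal I^k$, and $c_\mu(f)=0$ if $f$ is homogeneous of degree greater than $|\mu|$. In particular $d^k_{\lambda\mu}=c_\mu(s_\lambda)\in\mathbb Z$ for every partition $\lambda$.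
\end{proposition}

\begin{proof}
By Lemmas~\ref{lem:descend} and~\ref{lem:add}, $\varepsilon\Theta(x)=\tau_x\varepsilon$ with $\tau_xf=\sum_{r\le k}x^rf_r$. Hence $\operatorname{ev}\Theta(x_1)\cdots\Theta(x_N)f$ is the constant term in $X$ of $\tau_{x_1}\cdots\tau_{x_N}f$, which is $f(x_1,\dots,x_N)$ with all monomials having an exponent $>k$ deleted. By \eqref{eq:cauchy} it also equals $\sum_wG_w(x_1,\dots,x_N)\operatorname{ev}T_wf$. If $\ell(ws_i)<\ell(w)$ for some $i\ne0$, then $T_w=T_{ws_i}T_i$ kills $f$; the remaining $w$ are the $w_\mu$. A monomial of degree $d$ involves finitely many variables and occurs only in the finitely many $G^{(k)}_\mu$ with $|\mu|\le d$. So the truncation of $f$ equals $\sum_\mu c_\mu(f)G^{(k)}_\mu$ as a power series, which is the congruence.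

Grade $\mathbb Z[y]\otimes\Lambda\subset\mathcal M$ with $\deg y_i=1$. The $s_i$ preserve the grading, $h\mapsto(h-s_ih)/(y_i-y_{i+1})$ preserves this subring and lowers degrees by one, and $a_i=1-y_i$. So $T_{w_\mu}f$ lies in degrees $\ge\deg f-|\mu|$, while $\operatorname{ev}$ extracts degree $0$. The last claim follows from the uniqueness of \eqref{eq:expansion}.
\end{proof}

\begin{example}\label{ex:s1}
Let $f=s_{(1)}=h_1[X']+1-a_0$. Then $T_0f=a_0$. Further $T_{i-1}a_i=a_{i-1}$, and $T_ja_i=0$ for $j\ne i-1,i$. In a reduced word $T_i$ cannot be followed by $T_i$, so $T_wf=0$ unless $w$ has the reduced word $s_{1-d}\cdots s_{-1}s_0$ for some $d\ge1$, and then $\operatorname{ev}T_wf=\operatorname{ev}a_{1-d}=1$. These words admit no braid move and have no equal neighbors, so they are reduced. Each letter adds a new row to the core, so $w=w_\mu$ with $\kappa(\mu)$ having $d=|\mu|$ rows. The last cell of each row of an $n$-core has hook length at most $k$, since the cells below it realize all smaller hook lengths; hence $\mu$ has $d$ parts and $\mu=(1^d)$. Thus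 $s_{(1)}\equiv\sum_{d\ge1}G^{(k)}_{(1^d)}$ for every $k$, in agreement with Example~\ref{ex:k1}.
\end{example}

\section{Bott--Samelson varieties of lattice chains}\label{sec:BS}

From now on fix partitions $\lambda$ and $\mu\in\mathcal P^k$ and a reduced word $w_\mu=s_{i_1}\cdots s_{i_m}$ with $i_j\in\{0,\dots,k\}$, $m=|\mu|$.

\subsection{The tower}

Consider $\mathbb C((t))^n$ with a topological basis $\mathbf e_j$, $j\in\mathbb Z$, such that $t\mathbf e_j=\mathbf e_{j-n}$. A \emph{lattice} is a free $\mathbb C[[t]]$-submodule of rank $n$. A \emph{chain} is an increasing family of lattices $S^{(i)}$, $i\in\mathbb Z$, with $\dim S^{(i)}/S^{(i-1)}=1$ and $S^{(i-n)}=tS^{(i)}$. The standard chain $C_0$ consists of the lattices $S_0^{(i)}$ spanned by the $\mathbf e_j$ with $j\le i$. Let $BS_j$ parametrize sequences of chains $C_0,C_1,\dots,C_j$, $C_l=S_l^{(\bullet)}$, such that $C_l$ and $C_{l-1}$ agree except possibly in positions $\equiv i_l\bmod n$.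

Given $C_{j-1}$ and $i=i_j$, the chain $C_j$ is determined by the line $L=S_j^{(i)}/S_{j-1}^{(i-1)}$ in the plane $U=S_{j-1}^{(i+1)}/S_{j-1}^{(i-1)}$. Every line occurs: its preimage is $t$-stable because $tS_{j-1}^{(i+1)}=S_{j-1}^{(i+1-n)}\subset S_{j-1}^{(i-1)}$. So $\pi_j\colon BS_j\to BS_{j-1}$ is the $\mathbb P^1$-bundle of lines in the rank-two bundle $U$, and $BS_j$ is smooth, projective and irreducible of dimension $j$. Put $BS=BS_m$. Let $\Sigma_j=\{C_j=C_{j-1}\}$; it is a section of $\pi_j$, and we use the same letter for its preimage in $BS_l$, $l\geq j$, a smooth irreducible divisor. Put $\partial=\Sigma_1+\dots+\Sigma_m$.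

From $S_{l-1}^{(i-1)}\subset S_l^{(i)}\subset S_{l-1}^{(i+1)}$ we get $S_0^{(i-l)}\subset S_l^{(i)}\subset S_0^{(i+l)}$ by induction. Fix an integer $q>m+2n+\ell(\lambda)$, where $\ell(\lambda)$ is the number of parts, and put $V=S_0^{(q)}/S_0^{(-q)}$, a space of dimension $2q$ on which $t$ acts nilpotently. The lattices $S_j^{(i)}$ with $-1\le i\le n$ lie between $S_0^{(-q)}$ and $S_0^{(q)}$ and define subbundles of the trivial bundle $V$, denoted by the same symbols. On $BS$ write
\[
S^{(i)}=S_m^{(i)},\qquad S=S^{(0)},\qquad Q=V/S,\qquad\mathcal L_i=\det(V/S^{(i)}),\qquad\rho=\bigotimes_{i=0}^k\mathcal L_i .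
\]
Both $S$ and $Q$ have rank $q$. For $f\in\Lambda$ and a vector bundle $E$ with roots $\xi_1,\dots,\xi_s$ let $f(E)=f(1-\xi_1,\dots,1-\xi_s)\in K^0$.

\begin{proposition}\label{prop:chi}
For $f\in\Lambda$ we have $c_\mu(f)=\chi\big(BS,\mathcal O(-\partial)\otimes f(S)\big)$.
\end{proposition}

\begin{proof}
Let $\Psi_j\colon\mathcal M\to K^0(BS_j)$ be the ring map with $a_i\mapsto[S_j^{(i)}/S_j^{(i-1)}]$, which depends only on $i\bmod n$ via multiplication by $t$, and $f\mapsto f(S_j^{(0)})$. On the point $BS_0$ all roots equal $1$, so $\Psi_0=\operatorname{ev}$. We claim that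
\begin{equation}\label{eq:push}
\pi_{j*}\big(\Psi_j(h)\otimes\mathcal O(-\Sigma_j)\big)=\Psi_{j-1}(T_{i_j}h)\qquad(h\in\mathcal M).
\end{equation}
Applying \eqref{eq:push} for $j=m,m-1,\dots,1$, with the projection formula for the remaining $\mathcal O(-\Sigma_l)$, gives $\chi(BS,\mathcal O(-\partial)\otimes\Psi_m(f))=\operatorname{ev}T_{i_1}\cdots T_{i_m}f$, which is the proposition.

Let $i=i_j$, $\pi=\pi_j$, and let $\beta=S_{j-1}^{(i)}/S_{j-1}^{(i-1)}$ and $\gamma=S_{j-1}^{(i+1)}/S_{j-1}^{(i)}$, so that $0\to\beta\to U\to\gamma\to0$. Then $\Psi_{j-1}$ sends $a_i,a_{i+1}$ to $\beta,\gamma$, and $\Psi_j$ sends them to $L$ and $U/L\cong\beta\gamma L^{-1}$. We have $\Psi_j=\pi^*\Psi_{j-1}$ on $\mathcal R_i$. This holds for the other $a_l$, for $a_ia_{i+1}\mapsto\det U$, and for $\Lambda$ if $i\ne0$, since then $S^{(0)}$ does not change. If $i=0$, passing from $X$ to $X'$ multiplies $H(u)$ by $1-uy_0$, which removes the root $S^{(0)}/S^{(-1)}$; so $\Psi_j(f[X'])=f(S_j^{(-1)})$ and $\Psi_{j-1}(f[X'])=f(S_{j-1}^{(-1)})$, and $S_j^{(-1)}=S_{j-1}^{(-1)}$. By \eqref{eq:span}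 and the projection formula it suffices to prove \eqref{eq:push} for $h=a_i^p$, $p\in\mathbb Z$.

The section $\Sigma_j$ is the transversal zero locus of $L\to U\to\gamma$, so
\begin{equation}\label{eq:Sigma}
\mathcal O(\Sigma_j)=\gamma\otimes L^{-1}.
\end{equation}
The Koszul complex of the nowhere vanishing section of $U\otimes L^{-1}$ gives $(L-\beta)(L-\gamma)=0$ in $K^0(BS_j)$. So $\pi_*L^s$ satisfies the recurrence with characteristic polynomial $(z-\beta)(z-\gamma)$, whose constant term is a unit, and $\pi_*1=1$, $\pi_*L=0$. The Laurent polynomials $(\gamma\beta^s-\beta\gamma^s)/(\gamma-\beta)$ have the same recurrence and initial values, so they compute $\pi_*L^s$ for all $s\in\mathbb Z$. Therefore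
\[
\pi_*(L^p\cdot L\gamma^{-1})=\frac{\beta}{\gamma-\beta}(\beta^p-\gamma^p)=\Psi_{j-1}(T_ia_i^p).\qedhere
\]
\end{proof}

The twist by $\mathcal O(-\partial)$ is forced by the choice of $T_i$ rather than $1+T_i$, that is, by the signs in $G_w$. It is also what makes vanishing theorems applicable, because it differs from the canonical bundle by a globally generated line bundle.

\begin{lemma}\label{lem:canon}
$\omega_{BS}(\partial)=\rho^{-1}$.
\end{lemma}

\begin{proof}
Let $\rho_j$ be the analog of $\rho$ on $BS_j$; $\rho_0$ is trivial. At step $j$ only the position $i=i_j$ in $\{0,\dots,k\}$ changes, and $\det(V/S^{(i)})$ changes from $\det(V/S_{j-1}^{(i-1)})\otimes\beta^{-1}$ to $\det(V/S_{j-1}^{(i-1)})\otimes L^{-1}$. So $\rho_j=\rho_{j-1}\otimes\beta\otimes L^{-1}$. The relative tangent bundle of $\pi_j$ is $\operatorname{Hom}(L,U/L)$, so \eqref{eq:Sigma} gives $\omega_{\pi_j}(\Sigma_j)=L(U/L)^{-1}\cdot\gamma L^{-1}=L\beta^{-1}$. The lemma follows by induction on $j$.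
\end{proof}

\subsection{The last lattice determines the point}

To prove bigness of line bundles we need to know that the map $BS\to\operatorname{Gr}(q,V)$ given by $S$ is generically injective. This is the only place where we use that the word is reduced and that $w_\mu$ is affine Grassmannian. Both are needed: for the word $(0,0)$, or for the word $(1)$, the map has positive-dimensional fibers.

We recall the facts on buildings that we use \cite[Ch.~4--5]{AB}. A building whose Coxeter group $\mathcal W$ has generators $s_i$ has a set of chambers, an equivalence relation of $i$-adjacency for each $i$, and a function $\delta$ from pairs of chambers to $\mathcal W$. A \emph{gallery} of type $(j_1,\dots,j_l)$ from $C$ to $D$ is a sequence $C=D_0,\dots,D_l=D$ with $D_{a-1},D_a$ being $j_a$-adjacent; it \emph{stutters} if $D_{a-1}=D_a$ for some $a$.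
\begin{itemize}
\item[(B1)] If $s_{j_1}\cdots s_{j_l}$ is a reduced word of $v$, then a non-stuttering gallery of type $(j_1,\dots,j_l)$ from $C$ to $D$ exists if and only if $\delta(C,D)=v$, and it is then the only gallery of that type from $C$ to $D$.
\item[(B2)] If there is a non-stuttering gallery of type $(j_1,\dots,j_l)$ from $C$ to $D$, then $\delta(C,D)\in\langle s_{j_1},\dots,s_{j_l}\rangle$ and $\ell(\delta(C,D))\le l$.
\end{itemize}
The chains whose $S^{(0)}$ has the same index as $S_0^{(0)}$, that is, $\dim S^{(0)}/(S^{(0)}\cap S_0^{(0)})=\dim S_0^{(0)}/(S^{(0)}\cap S_0^{(0)})$, are the chambers of the affine building of $SL_n(\mathbb C((t)))$, with $\mathcal W=\widetilde{\mathfrak S}_n$. The full flags in $\mathbb C^q$ are the chambers of a building with $\mathcal W=\mathfrak S_q$. In both cases $i$-adjacency means agreement outside position $i$ (modulo $n$ for chains). The points of $BS$ are the galleries of type $(i_1,\dots,i_m)$ starting at $C_0$, and $\partial$ is the set of stuttering ones.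

\begin{lemma}\label{lem:inj}
A point of $BS\setminus\partial$ is determined by the lattice $S$.
\end{lemma}

\begin{proof}
By (B1), a point of $BS\setminus\partial$ has $\delta(C_0,C_m)=w_\mu$ and is determined by $C_m$. Let $D,D'$ be the final chains of two such points with the same $S$. They correspond to two full flags in $t^{-1}S/S$, so they are joined by a gallery with types in $\{1,\dots,k\}$, and $x=\delta(D,D')\in\mathfrak S_n$ by (B2). Since $w_\mu$ is minimal in $w_\mu\mathfrak S_n$, we have $\ell(w_\mu x)=\ell(w_\mu)+\ell(x)$. Concatenating the gallery from $C_0$ to $D$ with a gallery from $D$ to $D'$ whose type is a reduced word of $x$, we get $\delta(C_0,D')=w_\mu x$ by (B1). This equals $w_\mu$, so $x=1$ and $D=D'$.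
\end{proof}

\section{From a virtual class to a line bundle}\label{sec:cycle}

The class $s_\lambda(S)$ is an alternating sum of vector bundles. We replace it by the push-forward of a line bundle on a smooth variety $W$, cut out by conditions in general position. General position comes from Kleiman's transversality theorem, in the following form. Let a connected algebraic group $\mathsf G$ act transitively on a variety $\mathcal H$, and let $Y'\to\mathcal H$, $Z'\to\mathcal H$ be morphisms. For $g$ in a dense open subset of $\mathsf G$: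
\begin{itemize}
\item[(K1)] if $Y'$ and $Z'$ are smooth and equidimensional, then $Y'\times_{\mathcal H}gZ'$ is smooth, and it is empty or of pure dimension $\dim Y'+\dim Z'-\dim\mathcal H$;
\item[(K2)] in general $\dim(Y'\times_{\mathcal H}gZ')\le\dim Y'+\dim Z'-\dim\mathcal H$.
\end{itemize}
Statement (K2) follows from (K1) by stratifying $Y'$ and $Z'$ into smooth pieces.

\subsection{The smallest case}\label{sub:example}

Let $k=1$, $\lambda=(1)$, $\mu=(1,1)$, so $w_\mu=s_1s_0$, and $d^1_{\lambda\mu}=1$ by Example~\ref{ex:k1}. On $BS_1=\mathbb P^1$ the first step chooses the line $S_1^{(1)}/S_0^{(0)}=\mathcal O(-1)$ in a fixed plane. For the second step, $\beta=S_1^{(0)}/S_1^{(-1)}\cong S_1^{(2)}/S_1^{(1)}=\mathcal O(1)$ and $\gamma=S_1^{(1)}/S_1^{(0)}=\mathcal O(-1)$. The surface $BS$ is a $\mathbb P^1$-bundle over $\mathbb P^1$ with fiber class $F=\Sigma_1$. We have $\mathcal L_1=\mathcal O(F)$, and $\mathcal L_0=\beta\otimes L^{-1}$ has degree $1$ on $F$.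

The class in Proposition~\ref{prop:chi} is $s_{(1)}(S)=q-[S]=[Q]-q$. In the second form it is the class of a sheaf. Take a general subspace $A\subset V$ of dimension $q$ and consider $A\otimes\mathcal O\to Q$. In $\operatorname{Gr}(q,V)$ the locus $\dim(S\cap A)\ge2$ has codimension $4$, and away from it the zero scheme of $\det(A\to Q)$ is a smooth divisor. By (K1) and (K2), the zero scheme $W\subset BS$ of $\det(A\to Q)$ is a smooth curve in the class $\det Q=\mathcal L_0$, and the map has corank one along $W$. Locally the map is $\operatorname{diag}(1,\dots,1,\det)$, so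
\[
0\to A\otimes\mathcal O\to Q\to Q_1\to0
\]
with $Q_1$ a line bundle on $W$. Since $W\cdot F=1$ and $W$ is smooth, $W$ is a section, $W\cong\mathbb P^1$. By Lemma~\ref{lem:canon} and adjunction, $\mathcal O(-\partial)|_W=\omega_{BS}\otimes\mathcal L_0\otimes\mathcal L_1|_W=\omega_W\otimes\mathcal L_1$. Hence
\[
d^1_{\lambda\mu}=\chi(W,\omega_W\otimes B),\qquad B=\mathcal L_1\otimes Q_1 .
\]
Now $Q_1$ is a quotient of the trivial bundle $V$ and $\deg\mathcal L_1|_W=1$, so $\deg B>0$, $H^1(W,\omega_W\otimes B)=0$ by Serre duality, and $d^1_{\lambda\mu}=h^0(W,\omega_W\otimes B)\ge0$. This is the whole argument in miniature. To check the value, note $[S]=(q-2)+[\mathcal O(-F)]+[L]$, so $\chi(W,Q_1)=\chi(BS,q-[S])=2-0-0$ and $\deg Q_1=1$. Thus $\omega_W\otimes B$ has degree $-2+1+1=0$ and $h^0=1$.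

In general the degeneracy locus is singular, and we pass to a flag bundle over $BS$ that records the quotient $Q_1$, and further quotients, one for each column of $\lambda$.

\subsection{Passing to the quotient bundle and its flags}

Let $r\in\{k,k+1\}$, assume $\lambda_1\le r$, and let $\nu=\lambda'$ be the conjugate partition. Then $\nu$ has at most $r$ parts and $\nu_1=\ell(\lambda)<q$. Theorem~\ref{thm:main} uses $r=k$ and Theorem~\ref{thm:ext} uses $r=k+1$.

We pass from $S$ to $Q$ because $Q$ is generated by global sections. Let $\xi_j$ and $\eta_j$ be the roots of $S$ and $Q$. Together they are the roots of the trivial bundle $V$, so $\prod_j(1-u+u\xi_j)\prod_j(1-u+u\eta_j)=1$, that is,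
\[
\prod_j\frac1{1-u(1-\xi_j)}=\prod_j\big(1+u(\eta_j-1)\big).
\]
So $h_p(1-\xi)=e_p(\eta-1)$. The Jacobi--Trudi formulas $s_\lambda=\det(h_{\lambda_i-i+j})$ and $s_{\lambda'}=\det(e_{\lambda_i-i+j})$ give
\begin{equation}\label{eq:dual}
s_\lambda(S)=s_\nu(\eta_1-1,\dots,\eta_q-1).
\end{equation}

Let $p\colon Y\to BS$ be the bundle of flags of quotients $Q\to Q_r\to\dots\to Q_1$ with $\operatorname{rk}Q_i=i$. Put $Q_0=0$, $M_i=\ker(Q_i\to Q_{i-1})$ and $R_i=\ker(Q\to Q_i)$. Then $Y=Y_r\to\dots\to Y_0=BS$, where $Y_i\to Y_{i-1}$ is the projective bundle of quotient lines $M_i=R_{i-1}/R_i$ of $R_{i-1}$. Put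
\[
\alpha_i=\nu_i+q-i\qquad(1\le i\le r).
\]

\begin{lemma}\label{lem:flagpush}
$p_*\Big(\prod_{i\le r}M_i^{\nu_i}(1-M_i^{-1})^{\alpha_i}\Big)=s_\lambda(S)$ in $K^0(BS)$.
\end{lemma}

\begin{proof}
Let $\mathcal A_i$ be the ring of Laurent polynomials in $\eta_1,\dots,\eta_q$ symmetric in $\eta_{i+1},\dots,\eta_q$, and let $\Phi_i\colon\mathcal A_i\to K^0(Y_i)$ send $\eta_l$ to $M_l$ for $l\le i$ and $\eta_{i+1},\dots,\eta_q$ to the roots of $R_i$. These maps are compatible with pull-back. For $\varphi\in\mathcal A_i$ put
\[
P_i\varphi=\sum_{j=i}^q(i\ j)\Big[\varphi\prod_{l>i}(1-\eta_l/\eta_i)^{-1}\Big],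
\]
where $(i\ j)$ is the transposition of $\eta_i$ and $\eta_j$. We claim that $P_i\varphi\in\mathcal A_{i-1}$ and that $\Phi_{i-1}P_i\varphi$ is the push-forward of $\Phi_i\varphi$ to $Y_{i-1}$. The ring $\mathcal A_i$ is spanned over $\mathcal A_{i-1}$ by the powers $\eta_i^s$, $s\in\mathbb Z$, and $P_i$ is $\mathcal A_{i-1}$-linear, so let $\varphi=\eta_i^s$. For $s\ge0$, the partial fraction expansion of $\prod_{j\ge i}(1-u\eta_j)^{-1}$ gives $P_i\eta_i^s=h_s(\eta_i,\dots,\eta_q)$, and the push-forward of $M_i^s$ is $[\operatorname{Sym}^sR_{i-1}]$, which is $h_s$ of the roots of $R_{i-1}$. Both sequences satisfy the recurrence in $s$ with characteristic polynomial $\prod_{j\ge i}(z-\eta_j)$: the first since each $\eta_j$ is a root, the second by the Koszul complex of the surjection $R_{i-1}\to M_i$. The constant term is a unit, so the claim extends to $s<0$.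

The factor $\prod_{l>i}(1-\eta_l/\eta_i)^{-1}$ is symmetric in $\eta_{i+1},\dots,\eta_q$, and the products $(1\ j_1)\cdots(r\ j_r)$, $j_i\ge i$, represent the cosets in $\mathfrak S_q/\mathfrak S_{q-r}$, where $\mathfrak S_{q-r}$ permutes the last $q-r$ variables. So $P_1\cdots P_r\varphi=\sum_{w\in\mathfrak S_q/\mathfrak S_{q-r}}w\big[\varphi\prod_{i\le r,\,i<l}(1-\eta_l/\eta_i)^{-1}\big]$. Take $\varphi=\prod_{i\le r}\eta_i^{\nu_i}(1-\eta_i^{-1})^{\alpha_i}=\prod_{i\le r}z_i^{\alpha_i}\eta_i^{-(q-i)}$ with $z_i=\eta_i-1$. As $(1-\eta_l/\eta_i)^{-1}=\eta_i/(z_i-z_l)$,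
\[
P_1\cdots P_r\varphi=\sum_{w\in\mathfrak S_q/\mathfrak S_{q-r}}w\Big[\frac{\prod_{i\le r}z_i^{\nu_i+q-i}}{\prod_{i\le r,\,i<l}(z_i-z_l)}\Big].
\]
This is $s_\nu(z)$. Indeed $s_\nu(z)=\sum_{w\in\mathfrak S_q}w\big[\prod_iz_i^{\nu_i+q-i}/\prod_{i<l}(z_i-z_l)\big]$; since $\nu_i=0$ for $i>r$, summing first over $\mathfrak S_{q-r}$ turns the factors involving only $z_{r+1},\dots,z_q$ into $1$, by the Vandermonde identity. Now use \eqref{eq:dual}.
\end{proof}

The relative tangent bundle of $Y_i\to Y_{i-1}$ is $\operatorname{Hom}(R_i,M_i)$, with $\operatorname{rk}R_i=q-i$ and $\det R_i=\mathcal L_0\otimes(\det Q_i)^{-1}$, because $\det Q=\mathcal L_0$. So $\omega_p=\bigotimes_{i\le r}\mathcal L_0\otimes(\det Q_i)^{-1}\otimes M_i^{-(q-i)}$. By Lemma~\ref{lem:canon}, $p^*\mathcal O(-\partial)=\omega_Y\otimes\omega_p^{-1}\otimes\rho$. Combining this with Propositions~\ref{prop:coeff} and~\ref{prop:chi}, Lemma~\ref{lem:flagpush} and the projection formula, we obtain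
\begin{equation}\label{eq:onY}
d^k_{\lambda\mu}=\chi\Big(Y,\ \omega_Y\otimes B_r\otimes\prod_{i\le r}M_i^{\alpha_i}\cdot\prod_{i\le r}(1-M_i^{-1})^{\alpha_i}\Big),
\end{equation}
where, additively,
\begin{equation}\label{eq:Br}
B_r=\sum_{i=0}^k\mathcal L_i-r\mathcal L_0+\sum_{i=1}^r\det Q_i .
\end{equation}

\subsection{The variety \texorpdfstring{$W$}{W}}

If a section of a vector bundle $E$ on a smooth variety $Y'$ has zero scheme $W'$ of codimension $\operatorname{rk}E$ on each component of $Y'$ that it meets, then the Koszul complex resolves $\mathcal O_{W'}$, so $[\mathcal O_{W'}]=\sum_j(-1)^j[\bigwedge^jE^\vee]$; and if $W'$ is smooth, then $\omega_{W'}=\omega_{Y'}\otimes\det E|_{W'}$. For $E=M^{\oplus\alpha}$ these are $(1-M^{-1})^\alpha$ and $\omega_{Y'}\otimes M^\alpha$, exactly the factors in \eqref{eq:onY}. The difficulty is that $M_i$ need not have sections on $Y$ for $i\ge2$, being a sub-bundle of $Q_i$. It acquires sections on the locus where a subspace of $V$ dies in $Q_{i-1}$, so we impose the conditions one after the other, using nested subspaces.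

Let $Fl_V$ be the variety of flags of quotients $V\to Q_r\to\dots\to Q_1$. It is homogeneous under $GL(V)$, and composing with $V\to Q$ gives a morphism $Y\to Fl_V$. Since $2q>\alpha_1>\dots>\alpha_r>0$, there are subspaces $A_1\supset\dots\supset A_r$ of $V$ with $\dim A_i=\alpha_i$. Let $Z_0=Fl_V$. Inductively, on $Z_{j-1}$ the maps $A_i\to Q_i$ vanish for $i<j$, so $A_j\subset A_{j-1}$ maps into $M_j$; let $Z_j\subset Z_{j-1}$ be the zero scheme of this section of $\operatorname{Hom}(A_j,M_j)\cong M_j^{\oplus\alpha_j}$. Put $Z=Z_r$. View $Fl_V$ as the tower in which $M_i$ is a quotient line of $\ker(V\to Q_{i-1})$, of rank $2q-i+1$. Then $Z_j$ is the tower of projective sub-bundles in which, for $i\le j$, $M_i$ is a quotient line of $\ker(V\to Q_{i-1})/A_i$, of rank $2q-i+1-\alpha_i=q+1-\nu_i\ge1$. So $Z_j$ is smooth, irreducible and of codimension $\alpha_j$ in $Z_{j-1}$.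

Translating $Z_j$ by $g\in GL(V)$ amounts to replacing $A_\bullet$ by $gA_\bullet$. Below we apply (K1) and (K2) finitely many times with $\mathcal H=Fl_V$; we say that $A_\bullet$ is \emph{general} if all these conclusions hold for it with $g=1$.

\begin{lemma}\label{lem:koszul}
Let $Y'$ be smooth, projective and equidimensional, with a morphism to $Fl_V$. For general $A_\bullet$, $W'=Y'\times_{Fl_V}Z$ is smooth and projective, empty or of pure dimension $\dim Y'-\sum_i\alpha_i$, and for every line bundle $B$ on $Y'$
\[
\chi\Big(Y',\ \omega_{Y'}\otimes B\otimes\prod_iM_i^{\alpha_i}\cdot\prod_i(1-M_i^{-1})^{\alpha_i}\Big)=\chi(W',\omega_{W'}\otimes B).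
\]
\end{lemma}

\begin{proof}
By (K1), $W'_j=Y'\times_{Fl_V}Z_j$ is smooth, and empty or of pure dimension $\dim Y'-\alpha_1-\dots-\alpha_j$. It is the zero scheme in $W'_{j-1}$ of a section of $M_j^{\oplus\alpha_j}$. So $\chi(W'_{j-1},\omega_{W'_{j-1}}\otimes M_j^{\alpha_j}\cdot(1-M_j^{-1})^{\alpha_j}\cdot\zeta)=\chi(W'_j,\omega_{W'_j}\cdot\zeta)$ for all $\zeta\in K^0(Y')$. Apply this for $j=1,\dots,r$.
\end{proof}

Put $W=Y\times_{Fl_V}Z\subset Y$, the locus where $A_i\to Q_i$ vanishes for all $i\le r$. By \eqref{eq:onY} and Lemma~\ref{lem:koszul},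
\begin{equation}\label{eq:onW}
d^k_{\lambda\mu}=\chi(W,\omega_W\otimes B_r).
\end{equation}
Since $\dim Y=m+\sum_{i\le r}(q-i)$, the variety $W$ is empty or of pure dimension $|\mu|-|\lambda|$. For $|\mu|=|\lambda|$ the coefficient is the number of points of $W$.

\subsection{Absorbing the negative term}

All bundles $\mathcal L_i$ and $\det Q_i$ are globally generated, but $\mathcal L_0$ enters \eqref{eq:Br} with total coefficient $1-r$: each step of the flag costs one copy. For $k=r=1$ the coefficient is $0$, as in Section~\ref{sub:example}. In general we absorb the negative term into effective divisors. For $1\le i\le n$ let $E_i=S^{(i)}/S\subset Q$, a sub-bundle of rank $i$ with $\det E_i=\mathcal L_0-\mathcal L_i$. For $1\le i\le k$ let $D_i\subset Y$ be the zero divisor of $\det(E_i\to Q_i)$, a section that is non-zero on each fiber of $p$. Then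
\begin{equation}\label{eq:Di}
D_i\sim\mathcal L_i-\mathcal L_0+\det Q_i .
\end{equation}
With $D=D_1+\dots+D_k$, formulas \eqref{eq:Br} and \eqref{eq:Di} give
\begin{equation}\label{eq:BD}
B_k\sim\mathcal L_0+D,\qquad B_{k+1}\sim\det Q_n+D .
\end{equation}

\section{Vanishing and the proof of Theorem~\ref{thm:main}}\label{sec:vanishing}

In this section $r=k$. We do not show that $B_k$ itself is nef. Instead we treat $cD$, with $c$ slightly less than $1$, as a boundary with mild singularities; the remainder $\mathcal L_0+(1-c)D$ is then a positive combination of globally generated bundles.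

\subsection{Klt pairs}

Let $X$ be a smooth variety and $\Delta$ an effective $\mathbb Q$-divisor. For a proper birational morphism $h\colon\tilde X\to X$ from a smooth variety, $K_{\tilde X/X}$ is the zero divisor of $\det dh$. The pair $(X,\Delta)$ is \emph{klt} if for every such $h$ all coefficients of $K_{\tilde X/X}-h^*\Delta$ are $>-1$. It suffices to find one $h$ for which this divisor has simple normal crossing (snc) support and coefficients $>-1$. A \emph{log resolution} of $(X,\Delta)$ is a projective $h$ as above for which $\operatorname{Exc}(h)\cup h^{-1}(\operatorname{Supp}\Delta)$ is an snc divisor; it exists by resolution of singularities. The klt condition is local on $X$, it passes from $\Delta$ to any effective $\Delta'\le\Delta$, and it forces the coefficients of $\Delta$ to be $<1$. Moreover, if $\phi\colon X\to X'$ is smooth and surjective, then $(X',\Delta')$ is klt if and only if $(X,\phi^*\Delta')$ is: the base change of a log resolution of $(X',\Delta')$ is a log resolution of $(X,\phi^*\Delta')$, and the divisors $K-h^*\Delta$ correspond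 under a smooth surjective pull-back, which preserves the set of coefficients.

A $\mathbb Q$-divisor $P$ on an irreducible projective variety $W$ is \emph{nef} if it has degree $\ge0$ on all curves, and a nef $P$ is \emph{big} if $P^{\dim W}>0$. The pull-back of an ample class under a morphism that is injective on a dense open set is nef and big. Kawamata--Viehweg vanishing \cite[Thm.~2.70]{KM} states: if $(W,\Delta)$ is a projective klt pair and $B\equiv P+\Delta$ is a Cartier divisor with $P$ a nef and big $\mathbb Q$-divisor, then $H^i(W,\mathcal O(-B))=0$ for $i<\dim W$. For smooth $W$, Serre duality turns this into $H^i(W,\omega_W\otimes B)=0$ for $i>0$.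

\subsection{The boundary of the flag variety}

Let $X$ be the variety of full flags of quotients $\mathbb C^q=Q_q\to Q_{q-1}\to\dots\to Q_1$, with $M_i,R_i$ as before, and let $E_i=\mathbb C^i\subset\mathbb C^q$. Let $\sigma_i=\det(E_i\to Q_i)$, a section of $\det Q_i$, and $\partial X=\sum_{i=1}^{q-1}\operatorname{div}(\sigma_i)$.

\begin{lemma}\label{lem:flagklt}
For rational $0\le c<1$ the pair $(X,c\,\partial X)$ is klt. In particular $\partial X$ is reduced.
\end{lemma}

\begin{proof}
Let $\rho_X=\bigotimes_{i=1}^{q-1}\det Q_i=\prod_iM_i^{q-i}$, so $\partial X\sim\rho_X$. The tangent bundle is filtered by the $\operatorname{Hom}(M_l,M_i)$, $i<l$, so $\det T_X=\prod_iM_i^{q+1-2i}$. As $\prod_iM_i$ is trivial, $\omega_X=\rho_X^{-2}$. The complement $X^\circ$ of the support of $\partial X$ consists of the flags with $E_i\cap R_i=0$ for all $i$. These are the flags of kernels $R_{q-1}\subset\dots\subset R_1$ opposite to $E_\bullet$, that is, with $\delta(E_\bullet,R_\bullet)=w_0$, the longest element of $\mathfrak S_q$.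

Fix a reduced word of $w_0$. Let $\mathcal B$ be the variety of galleries of this type, of flags of subspaces of $\mathbb C^q$, starting at $E_\bullet$, and let $\pi\colon\mathcal B\to X$ take the last flag as the flag of kernels. As in Section~\ref{sec:BS}, $\mathcal B$ is an iterated $\mathbb P^1$-bundle, and the stuttering locus $\partial\mathcal B=\sum_j\Sigma_j$ is snc because $\Sigma_j$ is the preimage of a section of the $j$-th bundle. A non-stuttering gallery ends in $X^\circ$ and is determined by its end, and every point of $X^\circ$ occurs, by (B1). A stuttering gallery can be shortened, so it does not end in $X^\circ$, by (B2). Hence $\pi^{-1}(\operatorname{Supp}\partial X)=\partial\mathcal B$, and $\pi$ is proper and bijective over $X^\circ$. By Zariski's main theorem (characteristic $0$, smooth target) it is an isomorphism over $X^\circ$. The proof of Lemma~\ref{lem:canon} applies verbatim, with $\mathbb C^q$ for $V$ and positions $1,\dots,q-1$, and gives $K_{\mathcal B}+\partial\mathcal B\sim-\pi^*\rho_X$. Therefore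
\[
K_{\mathcal B/X}\sim K_{\mathcal B}+2\pi^*\rho_X\sim\pi^*\partial X-\partial\mathcal B .
\]
Both sides are supported on $\partial\mathcal B$. To get equality of divisors we show that the $\Sigma_j$ are linearly independent in $\operatorname{Pic}\mathcal B$. Suppose $\sum_jc_j\Sigma_j\sim0$ and $j$ is maximal with $c_j\ne0$. Take a fiber of the $j$-th $\mathbb P^1$-bundle and lift it to $\mathcal B$ by stuttering at all later steps. On this curve $\Sigma_j$ has degree $1$, and $\Sigma_l$ for $l<j$ has degree $0$, being pulled back from the base of that bundle. So $c_j=0$, a contradiction. Hence $K_{\mathcal B/X}=\pi^*\partial X-\partial\mathcal B$. Write $\pi^*\partial X=\sum_jb_j\Sigma_j$ with $b_j\ge1$. Then $K_{\mathcal B/X}-c\,\pi^*\partial X=\sum_j\big((1-c)b_j-1\big)\Sigma_j$ has snc support and coefficients $>-1$. Finally, a coefficient $b$ of $\partial X$ satisfies $cb<1$ for all $c<1$, so $b=1$.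
\end{proof}

\begin{lemma}\label{lem:Yklt}
For rational $0\le c<1$ the pair $(Y,cD)$ is klt.
\end{lemma}

\begin{proof}
Zariski-locally on $BS$ the filtered bundle $E_1\subset\dots\subset E_k\subset Q$ is trivial. So locally $Y=U'\times F$ with $U'\subset BS$ open and $F$ the variety of quotient flags of $\mathbb C^q$ of ranks $1,\dots,k$, and $D$ is the pull-back of $D_F=\sum_{i\le k}\operatorname{div}(\sigma_i)$. The forgetful map $X\to F$ is smooth and surjective, and $D_F$ pulls back to a divisor $\le\partial X$. By Lemma~\ref{lem:flagklt}, $(F,cD_F)$ is klt, hence so is $(U'\times F,cD)$.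
\end{proof}

\subsection{Restriction to \texorpdfstring{$W$}{W}}

\begin{lemma}\label{lem:Wklt}
For general $A_\bullet$, no component of $W$ lies in $D$, and $(W,cD|_W)$ is klt for rational $0\le c<1$.
\end{lemma}

\begin{proof}
Let $d=|\mu|-|\lambda|$ and assume $W\ne\emptyset$. By (K2), $\dim(D\cap W)<d$, which is the first claim. Let $h\colon\tilde Y\to Y$ be a log resolution of $(Y,D)$, let $\Gamma_a$ be the components of $\operatorname{Exc}(h)\cup h^{-1}(D)$, and put $\tilde W=\tilde Y\times_{Fl_V}Z=h^{-1}(W)$. Each $\Gamma_I=\bigcap_{a\in I}\Gamma_a$ is empty or smooth of codimension $|I|$. By (K1), $\tilde W$ is smooth of pure dimension $d$, and each scheme $\Gamma_I\cap\tilde W$ is empty or smooth of codimension $|I|$ in $\tilde W$. So local equations of the $\Gamma_a$ through a point of $\tilde W$ have independent differentials on $\tilde W$: the divisor $\sum_a\Gamma_a|_{\tilde W}$ is reduced and snc, and distinct $\Gamma_a|_{\tilde W}$ have no common component. Let $\Xi\subsetneq Y$ be the closed set over which $h$ is not an isomorphism. By (K2) applied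 to $\Xi$ and $h^{-1}(\Xi)$, the isomorphic open sets $W\setminus\Xi$ and $\tilde W\setminus h^{-1}(\Xi)$ are dense in $W$ and $\tilde W$. So $h\colon\tilde W\to W$ is proper and birational on each component.

Since $W$ and $\tilde W$ are smooth of the expected codimension, their normal bundles in $Y$ and $\tilde Y$ are the pull-backs of the normal bundle of $Z$ in $Fl_V$. Thus $dh\colon T_{\tilde Y}|_{\tilde W}\to h^*T_Y|_{\tilde W}$ maps $T_{\tilde W}$ to $h^*T_W$ and induces the identity on the common quotient. The determinants of $dh$ on $T_{\tilde W}$ and on $T_{\tilde Y}|_{\tilde W}$ therefore have the same zero divisor: $K_{\tilde W/W}=K_{\tilde Y/Y}|_{\tilde W}$. By Lemma~\ref{lem:Yklt}, $K_{\tilde Y/Y}-h^*(cD)=\sum_at_a\Gamma_a$ with $t_a>-1$. So $K_{\tilde W/W}-h^*(cD|_W)=\sum_at_a\Gamma_a|_{\tilde W}$ has snc support and coefficients $>-1$.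
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Choose a rational $c$ with $1-\frac1k<c<1$, and put $\Delta=cD|_W$ and $P=B_k|_W-\Delta$. By \eqref{eq:BD} and \eqref{eq:Di},
\[
P\equiv\big(1-k(1-c)\big)\mathcal L_0+(1-c)\sum_{i=1}^k\mathcal L_i+(1-c)\sum_{i=1}^k\det Q_i ,
\]
and all coefficients are positive by the choice of $c$. Consider the morphism
\[
W\to\prod_{i=0}^k\operatorname{Gr}(q+i,V)\times Fl_V,\qquad\big((S^{(i)})_{0\le i\le k},\ Q_\bullet\big).
\]
The bundle $\mathcal L_i$ is the pull-back of the Pl\"ucker bundle of the $i$-th factor, and $\sum_i\det Q_i$ is ample on $Fl_V$. So $P$ is numerically the pull-back of an ample $\mathbb Q$-class. The morphism is injective on $W\setminus p^{-1}(\partial)$: the lattice $S$ determines the point of $BS$ by Lemma~\ref{lem:inj}, and $Q_\bullet$ determines the point in the fiber of $p$. This open set is dense in $W$ by (K2) applied to $p^{-1}(\partial)$. Hence $P$ is nef and big on every component of $W$. By Lemma~\ref{lem:Wklt} and Kawamata--Viehweg vanishing on each component, $H^i(W,\omega_W\otimes B_k)=0$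 for $i>0$. With \eqref{eq:onW},
\begin{equation}\label{eq:h0}
d^k_{\lambda\mu}=h^0(W,\omega_W\otimes B_k)\ge0.
\end{equation}
\end{proof}

The hypothesis $\lambda_1\le k$ was used to take $r=k$. Of the $k+1$ factors of $\rho$, the factors $\mathcal L_1,\dots,\mathcal L_k$ went into $D$, and the spare factor $\mathcal L_0$ paid for the term $-k(1-c)\mathcal L_0$.

\section{One more column: proof of Theorem~\ref{thm:ext}}\label{sec:ext}

Now $r=n=k+1$ and $B_n\sim\det Q_n+D$. The spare copy of $\mathcal L_0$ is gone: in $B_n-cD$ the coefficient of $\mathcal L_0$ is $-k(1-c)<0$ for every $c<1$, while for $c=1$ the pair $(Y,D)$ is not klt. We take $c=1$ and decompose $\omega_Y(D)$ in $K$-theory into canonical sheaves of the strata of $D$. For $k=1$ this is the adjunction sequence $0\to\omega_Y\to\omega_Y(D_1)\to\omega_{D_1}\to0$. In general the strata are relative Schubert varieties indexed by $\mathfrak S_n$, and what remains on each of them is the nef bundle $\det Q_n$, which we show to be big.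

\subsection{Schubert loci}

We recall three properties of the Bruhat order $\le$ on $\mathfrak S_q$.
\begin{itemize}
\item[(O1)] (Subword property.) Fix a reduced word of $u'$. Then $u\le u'$ if and only if some subword of it is a reduced word of $u$.
\item[(O2)] (Lifting property.) If $s$ is a simple reflection, $sx<x$ and $u\le x$, then $su\le x$.
\item[(O3)] (Verma's formula.) The M\"obius function of the Bruhat order is $(-1)^{\ell(u')-\ell(u)}$ for $u\le u'$.
\end{itemize}
A normal variety $X'$ has \emph{rational singularities} if $Rf_*\mathcal O=\mathcal O$ for one, equivalently every, resolution $f\colon\tilde X'\to X'$. If $X'$ is Cohen--Macaulay with dualizing sheaf $\omega_{X'}$, Grothendieck duality then gives $Rf_*\omega_{\tilde X'}=\omega_{X'}$.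

For $u\in\mathfrak S_q$ put $r_u(i,j)=\#\{a\le i:u(a)\le j\}$. In the flag variety $X$ of Lemma~\ref{lem:flagklt}, the Schubert variety $X_u$ is the reduced locus where $\operatorname{rk}(E_i\to Q_j)\le r_u(i,j)$ for all $i,j$. It is irreducible of codimension $\ell(u)$, equality of all ranks holds on a dense open subset $X_u^\circ$, the $X_u^\circ$ partition $X$, and $X_{u'}\subset X_u$ if and only if $u'\ge u$. Schubert varieties are Cohen--Macaulay with rational singularities, and scheme-theoretic intersections of unions of Schubert varieties are reduced (Ramanathan; see \cite[Ch.~2--3]{BK}).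

To use these facts we complete both flags. Let $BS'\to BS$ be the full flag bundle of $Q/E_n$, so that over $BS'$ the flag $E_1\subset\dots\subset E_n$ extends to a full flag of sub-bundles of $Q$. Let $\hat Y\to BS'$ be the bundle of full quotient flags of $Q$ and $\kappa\colon\hat Y\to Y$ the forgetful map. It is the fiber product over $Y$ of the full flag bundles of $Q/E_n$ and of $R_n$, so it is smooth, projective and surjective, and $R\kappa_*\mathcal O=\mathcal O$. Let $\hat Y_u\subset\hat Y$ be the reduced locus $\operatorname{rk}(E_i\to Q_j)\le r_u(i,j)$, $i,j\le q$. Locally on $BS'$, $\hat Y$ and the $\hat Y_u$ are products of an open set with $X$ and the $X_u$. So the $\hat Y_u$ have all the properties just listed.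

For $v\in\mathfrak S_n=\langle s_1,\dots,s_k\rangle\subset\mathfrak S_q$ let $Y_v\subset Y$ be the reduced locus $\operatorname{rk}(E_i\to Q_j)\le r_v(i,j)$, $i,j\le n$. If $i>n$ or $j>n$, then $r_v(i,j)=\min(i,j)$ and the condition is automatic. So $\kappa^{-1}(Y_v)=\hat Y_v$, also as schemes since $\kappa$ is smooth. It follows that $Y_v$ is irreducible of codimension $\ell(v)$ and surjects onto $BS$. It is Cohen--Macaulay and normal by faithfully flat descent. It has rational singularities, because a resolution of $Y_v$ pulls back to a resolution of $\hat Y_v$ and higher direct images commute with flat base change. Finally $r_v(n,n)=n$, so $E_n\to Q_n$ is an isomorphism on a dense open subset of $Y_v$.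

\begin{lemma}\label{lem:strata}
In $K^0(Y)$ we have $[\omega_Y(D)]=\sum_{v\in\mathfrak S_n}[\omega_{Y_v}]$.
\end{lemma}

\begin{proof}
Let $\mathcal J_u\subset\mathcal O_{\hat Y_u}$ be the ideal sheaf of $\bigcup_{u'>u}\hat Y_{u'}$. Let $\Omega$ be a reduced union of Schubert loci, $\hat Y_u$ a component of $\Omega$, and $\Omega'$ the union of all other Schubert loci contained in $\Omega$. With $\mathcal I$ denoting ideal sheaves in $\mathcal O_{\hat Y}$, the kernel of $\mathcal O_\Omega\to\mathcal O_{\Omega'}$ is $\mathcal I_{\Omega'}/(\mathcal I_{\Omega'}\cap\mathcal I_{\hat Y_u})\cong(\mathcal I_{\Omega'}+\mathcal I_{\hat Y_u})/\mathcal I_{\hat Y_u}$, the ideal of the scheme $\Omega'\cap\hat Y_u$ in $\hat Y_u$. This scheme is reduced with support $\bigcup_{u'>u}\hat Y_{u'}$, so the kernel is $\mathcal J_u$. By induction on the number of Schubert loci in $\Omega$,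
\begin{equation}\label{eq:omega}
[\mathcal O_\Omega]=\sum_{\hat Y_u\subset\Omega}[\mathcal J_u].
\end{equation}
In particular $[\mathcal O_{\hat Y_u}]=\sum_{u'\ge u}[\mathcal J_{u'}]$, and (O3) gives $[\mathcal J_u]=\sum_{u'\ge u}(-1)^{\ell(u')-\ell(u)}[\mathcal O_{\hat Y_{u'}}]$.

We have $r_{s_i}(a,b)=\min(a,b)$ except for $r_{s_i}(i,i)=i-1$, so $\hat Y_{s_i}$ is the support of $\kappa^*D_i$. The divisor $\kappa^*D$ is reduced by Lemma~\ref{lem:flagklt}, so it is the reduced union of the $\hat Y_{s_i}$, $i\le k$. By (O1), the $u$ that are not above any $s_i$ with $i\le k$ form the subgroup $\mathfrak S_J$ generated by $J=\{s_n,\dots,s_{q-1}\}$. Subtracting \eqref{eq:omega} for $\kappa^*D$ from \eqref{eq:omega} for $\hat Y$,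
\[
[\mathcal O(-\kappa^*D)]=\sum_{u\in\mathfrak S_J}[\mathcal J_u]=\sum_{u'\in\mathfrak S_q}(-1)^{\ell(u')}[\mathcal O_{\hat Y_{u'}}]\sum_{u\in\mathfrak S_J,\ u\le u'}(-1)^{\ell(u)} .
\]
Fix $u'$ and a reduced word of it. Let $(t_1,\dots,t_l)$ be the subword of all letters in $J$, and let $x=t_1*\dots*t_l$. By (O1), the $u\in\mathfrak S_J$ with $u\le u'$ are the elements having a reduced word that is a subword of $(t_1,\dots,t_l)$. These form the interval $[1,x]$. Indeed, $x$ has such a word, obtained by keeping the letters that increase the length of the Demazure product, so every $u\le x$ has one by (O1). Conversely, all products of subwords are $\le x$ by induction on $l$: if $u\le x'=t_2*\dots*t_l$, then $u\le x=t_1*x'$, and $t_1u\le x$ by (O2) since $t_1x<x$. If $x\ne1$, choose $s$ with $sx<x$; by (O2), $u\mapsto su$ is a sign-reversing involution of $[1,x]$, so the inner sum vanishes. And $x=1$ if and only if no letter of $J$ occurs, that is, $u'\in\mathfrak S_n$. Thus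
\[
[\mathcal O(-\kappa^*D)]=\sum_{v\in\mathfrak S_n}(-1)^{\ell(v)}[\mathcal O_{\hat Y_v}].
\]
Apply $R\mathcal{H}om(-,\omega_{\hat Y})$. Since $\hat Y_v$ is Cohen--Macaulay of codimension $\ell(v)$, we have $R\mathcal{H}om(\mathcal O_{\hat Y_v},\omega_{\hat Y})=\omega_{\hat Y_v}[-\ell(v)]$. The signs cancel and $[\omega_{\hat Y}(\kappa^*D)]=\sum_v[\omega_{\hat Y_v}]$. As $\kappa$ is smooth, $\omega_{\hat Y}=\kappa^*\omega_Y\otimes\omega_\kappa$ and $\omega_{\hat Y_v}=\kappa^*\omega_{Y_v}\otimes\omega_\kappa$. Multiply by $\omega_\kappa^{-1}$ and apply $\kappa_*$, using $\kappa_*\kappa^*=\operatorname{id}$.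
\end{proof}

\subsection{Bigness of \texorpdfstring{$\det Q_n$}{det Qn}}

For $v\in\mathfrak S_n$ let $f\colon\tilde Y_v\to Y_v$ be a projective resolution and $\tilde W_v=\tilde Y_v\times_{Fl_V}Z$, which is smooth and projective by Lemma~\ref{lem:koszul}. The bundle $\det Q_n$ sees only the quotient $V\to Q_n$, so we must recover both the lattice $S$ and the smaller quotients $Q_i$ from it. The first recovery uses that the rank of $Q_n$ equals the rank $n$ of $E_n=t^{-1}S/S$; the second uses the subspaces $A_i$.

\begin{lemma}\label{lem:big}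
For general $A_\bullet$, the line bundle $\det Q_n$ is nef and big on each component of $\tilde W_v$.
\end{lemma}

\begin{proof}
It is the pull-back of the Pl\"ucker bundle under the map from $\tilde W_v$ to the Grassmannian of rank $n$ quotients of $V$. It suffices to show that this map is injective on a dense open subset.

On $Z$ the space $A_i$ dies in $Q_i$, so it maps into $M_{i+1}\subset Q_{i+1}$. Let $Z^\circ\subset Z$ be the open set where $A_i\to M_{i+1}$ is non-zero for $1\le i<n$. In the tower describing $Z$, $M_{i+1}$ is an arbitrary quotient line of $\ker(V\to Q_i)/A_{i+1}$, which contains $A_i/A_{i+1}$ of dimension $\nu_i-\nu_{i+1}+1\ge1$. So $Z^\circ$ is non-empty, hence dense in the irreducible $Z$. Let $\tilde Y_v^\circ\subset\tilde Y_v$ be the set of points that lie over the open set where $f$ is an isomorphism, lie over $BS\setminus\partial$, and at which $E_n\to Q_n$ is an isomorphism. Each condition defines a non-empty open subset of the irreducible variety $\tilde Y_v$; for the second, recall that $Y_v\to BS$ is surjective. By (K2), applied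 to $\tilde Y_v\setminus\tilde Y_v^\circ$ and to $Z\setminus Z^\circ$, the open set $\tilde Y_v^\circ\times_{Fl_V}Z^\circ$ is dense in $\tilde W_v$. A point of it is a point of $Y$, and we show that it is determined by $V\to Q_n$.

\emph{The lattice $S$.} Let $V'=\ker(V\to Q_n)$. Then $S\subset V'$ is $t$-stable, and we claim that it is the largest $t$-stable subspace of $V'$. Otherwise, since sums of $t$-stable subspaces are $t$-stable, there is a $t$-stable $S'$ with $S\subsetneq S'\subset V'$. As $t$ is nilpotent on $S'/S\ne0$, there is $x\in S'\setminus S$ with $tx\in S$. Lift $x$ to $\tilde x\in S_0^{(q)}$. Since the lattice $S^{(0)}$ contains $S_0^{(-q)}$, we get $t\tilde x\in S^{(0)}$, so $\tilde x\in t^{-1}S^{(0)}=S^{(n)}$. Thus $x$ defines a non-zero element of $E_n$ that maps to $0$ in $Q_n$, a contradiction.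

\emph{The point of $BS$} is determined by $S$, by Lemma~\ref{lem:inj}.

\emph{The flag $Q_\bullet$.} Fix $1\le i<n$. The image of $A_i$ in $Q_n$ lies in $\ker(Q_n\to Q_i)$, which is filtered by the $\ker(Q_n\to Q_j)$, $i\le j\le n$, with graded pieces $M_{i+1},\dots,M_n$. For $i\le j<n$, the image of $A_j\subset A_i$ lies in $\ker(Q_n\to Q_j)$ and surjects onto $M_{j+1}$. So the image of $A_i$ surjects onto every graded piece and equals $\ker(Q_n\to Q_i)$. Hence $Q_i=Q_n/\operatorname{im}(A_i)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:ext}]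
In \eqref{eq:onY} we have $\omega_Y\otimes B_n=\omega_Y(D)\otimes\det Q_n$ by \eqref{eq:BD}. By Lemma~\ref{lem:strata} and rational singularities, $[\omega_Y(D)]=\sum_vf_*[\omega_{\tilde Y_v}]$. The projection formula and Lemma~\ref{lem:koszul} for $Y'=\tilde Y_v$ give
\begin{align*}
d^k_{\lambda\mu}&=\sum_{v\in\mathfrak S_n}\chi\Big(\tilde Y_v,\ \omega_{\tilde Y_v}\otimes\det Q_n\otimes\prod_iM_i^{\alpha_i}\cdot\prod_i(1-M_i^{-1})^{\alpha_i}\Big)\\
&=\sum_{v\in\mathfrak S_n}\chi\big(\tilde W_v,\omega_{\tilde W_v}\otimes\det Q_n\big).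
\end{align*}
By Lemma~\ref{lem:big} and Kawamata--Viehweg vanishing with $\Delta=0$ on each component of $\tilde W_v$, all higher cohomology vanishes. Therefore
\begin{equation}\label{eq:h0ext}
d^k_{\lambda\mu}=\sum_{v\in\mathfrak S_{k+1}}h^0\big(\tilde W_v,\omega_{\tilde W_v}\otimes\det Q_n\big)\ge0.
\end{equation}
\end{proof}

\begin{remark}
We make no general claim for $\lambda_1\ge k+2$; the method does not cover that range. There one needs $r\ge k+2$, and \eqref{eq:Br} contains more negative copies of $\mathcal L_0$ than the $k+1$ factors of $\rho$ can absorb.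
\end{remark}

\begin{thebibliography}{9}

\bibitem{AB}
Abramenko and Brown, \emph{Buildings}.

\bibitem{BK}
Brion and Kumar, \emph{Frobenius Splitting Methods}.

\bibitem{KM}
Koll\'ar and Mori, \emph{Birational Geometry of Algebraic Varieties}.

\bibitem{LM}
Lapointe and Morse, \emph{J. Combin. Theory Ser. A} (2005).

\bibitem{Morse}
Jennifer Morse, \emph{Combinatorics of the K-theory of affine Grassmannians}, arXiv:0907.0044 (2009).

\end{thebibliography}
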